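
\newtheorem{theorem}{Theorem}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}

\title{The finite model property for subframe-closed classes of $m$-transitive frames}


\begin{abstract}
A Kripke frame $(X,R)$ is $m$-transitive if $R^{m+1}\subseteq\bigcup_{i\le m}R^i$. We determine for which $m>0$ the modal logic of every class of $m$-transitive frames closed under subframes has the finite model property: this is so for $m=1$ and fails for every $m\ge 2$. The counterexample is the class of all subframes of one explicit relation on the natural numbers. For $m=1$ we give a self-contained proof that combines a selection of points with a finite quotient.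
\end{abstract}

\section{The question and the answer}

Let $R$ be a binary relation on a nonempty set $X$, let $R^0$ be the identity and $R^{i+1}=R^i\circ R$, so that $x\,R^i\,y$ means that an $R$-path of length $i$ leads from $x$ to $y$. For $m>0$, the frame $(X,R)$ is called \emph{$m$-transitive} if
\[
R^{m+1}\subseteq \textstyle\bigcup_{i=0}^{m}R^i .
\]
Equivalently, whatever can be reached from a point can be reached from it in at most $m$ steps; equivalently, the formula $\lozenge^{m+1}p\to\bigvee_{i\le m}\lozenge^i p$ is valid in $(X,R)$. The point of the condition is that ``somewhere reachable from here'' becomes expressible by a modal formula. For $m=1$ the condition reads $R^2\subseteq R\cup R^0$: up to loops, the relation is transitive.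

A \emph{subframe} of $(X,R)$ is a frame $(Y,R\cap(Y\times Y))$ with $\varnothing\ne Y\subseteq X$. A class $\mathcal F$ of frames is \emph{closed under subframes} if it contains all subframes of its members. Its logic $\mathrm{Log}(\mathcal F)$ is the set of unimodal formulas valid in all frames of $\mathcal F$. A logic $L$ has the \emph{finite model property} (FMP) if every formula outside $L$ is refuted in a finite frame that validates $L$. We answer the following question, posed in \cite{KS}: \emph{if $\mathcal F$ is a class of $m$-transitive frames closed under subframes, does $\mathrm{Log}(\mathcal F)$ have the FMP?}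

Closure under subframes makes a positive answer plausible. If $\varphi$ is refuted in a frame of $\mathcal F$, we may throw away points without leaving $\mathcal F$, and we may try to keep finitely many points that suffice for the refutation. Finitely many points need not suffice. In $(\omega,<)$ every point sees a point, and no finite subframe has this property. But $(\omega,<)$ can be collapsed onto one reflexive point, and this collapse preserves validity. So one would try to throw away points first and then collapse. For $m=1$ this works. One might expect a uniform bound on path lengths to be as good as transitivity for this purpose, but already for $m=2$ it is not.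

\begin{theorem}\label{thm:neg}
Let $W=(\omega,R)$, where
\[
n\,R\,k\iff (n\text{ is odd and }k>n)\ \text{ or }\ (n\text{ is even and }k<n),
\]
and let $\mathcal F$ be the class of all subframes of $W$. Then $\mathcal F$ is a class of $2$-transitive frames closed under subframes, and $\mathrm{Log}(\mathcal F)$ lacks the FMP. The frames in $\mathcal F$ are $m$-transitive for all $m\ge 2$, so $\mathcal F$ answers the question in the negative for every $m\ge2$. The failure is witnessed by a variable-free formula: some variable-free formula outside $\mathrm{Log}(\mathcal F)$ is valid in every finite frame that validates $\mathrm{Log}(\mathcal F)$. Moreover, there is a finitely axiomatized logic $L_0\subseteq\mathrm{Log}(\mathcal F)$ such that no logic $\Lambda$ with $L_0\subseteq\Lambda\subseteq\mathrm{Log}(W)$ has the FMP.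
\end{theorem}

\begin{theorem}\label{thm:pos}
If $\mathcal F$ is a class of $1$-transitive frames closed under subframes, then $\mathrm{Log}(\mathcal F)$ has the FMP.
\end{theorem}

Thus the property in question holds for all such classes exactly when $m=1$. Theorem~\ref{thm:pos} also follows from the FMP of subframe logics over $\mathbf{wK4}$ \cite{BGJ}; the proof below is self-contained. Section~\ref{sec:neg} proves Theorem~\ref{thm:neg} and Section~\ref{sec:pos} proves Theorem~\ref{thm:pos}. The two proofs are independent.

\paragraph{Conventions.} We write $R(x)=\{y:x\,R\,y\}$ and say that $x$ \emph{sees} the points of $R(x)$. A point is \emph{reachable} from $x$ if some path of length $\ge 0$ leads to it from $x$. On a subframe $Y$ we write $R_Y=R\cap(Y\times Y)$. A model is a frame with a valuation of the variables; $x\models\lozenge\psi$ means that $x$ sees a point where $\psi$ holds, and $\square=\neg\lozenge\neg$. Truth at $x$ depends only on the points reachable from $x$. A formula is valid in a frame if it is true at all points under all valuations.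

``Logic'' means normal modal logic: a set of formulas that contains the tautologies and $\square(p\to p')\to(\square p\to\square p')$ and is closed under modus ponens, substitution and $\psi/\square\psi$. The formulas valid in a frame form a logic, so a frame that validates a set of axioms validates the least logic $\mathbf K+\cdots$ containing them.

A map $f$ from $(Y,R)$ onto $(G,S)$ is a \emph{p-morphism} if $y\,R\,y'$ implies $f(y)\,S\,f(y')$, and $f(y)\,S\,h$ implies $h=f(y')$ for some $y'$ with $y\,R\,y'$. If a variable is true at $y$ iff it is true at $f(y)$, for all variables of a formula and all $y$, then by induction the formula itself is true at $y$ iff it is true at $f(y)$. Consequently $(G,S)$ validates every formula that $(Y,R)$ validates.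

\section{A counterexample for all $m\ge2$}\label{sec:neg}

\subsection{The idea, seen on $W$}

In $W$ an odd number sees all larger numbers, and an even number sees all smaller ones. Consider what the point $1$ sees among the even numbers: $2,4,6,\dots$. Two facts about them cannot both hold in a finite frame.
\begin{itemize}
\item \emph{There is no top}: each even number that $1$ sees is seen by another even number that $1$ sees, for instance $2$ by $4$.
\item \emph{Descent stops}: every nonempty set of even numbers has an element that sees no element of the set, namely its minimum.
\end{itemize}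
In a finite frame the first fact produces a cycle, and a cycle contradicts the second.

These two facts alone do not require the odd numbers: they hold in the transitive frame that consists of the chain $(\omega,>)$ and a point $\infty$ that sees the whole chain. But the formulas expressing the facts must be valid in \emph{all} subframes, and a subframe that keeps only finitely many (and at least one) points of the chain has a top. So the formulas need a premise that recognizes that infinitely many points of the chain have been kept. In $W$, where the chain consists of the even numbers, the odd numbers supply this premise. They climb, and each sees only what is above it; if some odd number is kept, and every odd number kept sees an odd number and an even number, then the even numbers kept are unbounded. The price is that $3$ sees $4$ and $4$ sees $2$, but $3$ does not see $2$. So $W$ is not $1$-transitive, and by Theorem~\ref{thm:pos} no counterexample is. It is, however, $2$-transitive.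

\begin{lemma}\label{lem:two}
Every $Y\in\mathcal F$ is $m$-transitive for every $m\ge2$.
\end{lemma}

\begin{proof}
Let $v_0\,R\,v_1\,R\,v_2\,R\,v_3$ in $Y$. We find a path of length at most $2$ from $v_0$ to $v_3$ that uses only these four points.

Suppose that $v_0,v_1$ have the same parity. If both are odd, then $v_0<v_1<v_2$; if both are even, then $v_0>v_1>v_2$. In either case $v_0\,R\,v_2\,R\,v_3$.

Suppose that $v_0$ is odd and $v_1$ is even; then $v_0<v_1$. If $v_3=v_0$, the path of length $0$ will do. If $v_3>v_0$, then $v_0\,R\,v_3$. If $v_3<v_0$, then $v_3<v_1$, so $v_0\,R\,v_1\,R\,v_3$.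

Suppose that $v_0$ is even and $v_1$ is odd; then $v_1<v_0$. If $v_3=v_0$, the path of length $0$ will do. If $v_3<v_0$, then $v_0\,R\,v_3$. If $v_3>v_0$, then $v_3>v_1$, so $v_0\,R\,v_1\,R\,v_3$.

So $R_Y^3\subseteq\bigcup_{i\le2}R_Y^i$. By induction on the length, every path can be replaced by one of length at most $2$: shorten all but the last step to length at most $2$, and if the result has length $3$, shorten it once more. Hence for $m\ge2$ we have $R_Y^{m+1}\subseteq\bigcup_{i\le2}R_Y^i\subseteq\bigcup_{i\le m}R_Y^i$.
\end{proof}

\subsection{A premise that forces infinity}

Put $\blacklozenge\psi=\psi\vee\lozenge\psi\vee\lozenge\lozenge\psi$ and $\blacksquare\psi=\neg\blacklozenge\neg\psi$. By Lemma~\ref{lem:two}, in frames of $\mathcal F$ these quantify over all points reachable from the current one. We need formulas that tell odd numbers from even ones. In $W$ the only point that sees nothing is $0$. It is seen by all other even numbers and by no odd number. This suggests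
\[
\delta=\square\bot,\qquad r=\lozenge\delta,\qquad q=\neg\delta\wedge\neg r,\qquad
\eta=q\wedge\blacksquare(q\to\lozenge q\wedge\lozenge r).
\]
These formulas have no variables, so their truth depends only on the frame. Note that $r$ implies $\neg\delta$.

\begin{lemma}\label{lem:sat}
$\eta$ is true at the point $1$ of $W$. Hence $\neg\eta\notin\mathrm{Log}(W)$.
\end{lemma}

\begin{proof}
In $W$, $\delta$ holds exactly at $0$. The even numbers above $0$ see $0$ and satisfy $r$. The odd numbers see something but not $0$, and satisfy $q$. Every odd number sees a larger odd number and a larger even number.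
\end{proof}

In a subframe the formulas may change their meaning. In $\{0,1,2,3\}$ the largest element $3$ is odd and sees nothing; hence $1$ satisfies $r$, and no point satisfies $q$. In $\{0,1,2,3,4\}$ the $q$-points are $1$ and $3$, as in $W$, but $3$ sees no $q$-point, so $\eta$ fails everywhere. The next lemma says that when $\eta$ does hold, everything is as in $W$.

\begin{lemma}\label{lem:shape}
Let $Y\in\mathcal F$, let $\eta$ be true at $v\in Y$, and let $Z$ be the set of points reachable from $v$ in $Y$. Then in $Z$ the formula $q$ holds exactly at the odd elements, and $r$ holds exactly at the even elements other than $\min Z$. In particular $v$ is odd. For each odd $z\in Z$ there are in $Z$ a larger odd element and a larger even element satisfying $r$.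
\end{lemma}

\begin{proof}
Points of $Z$ see only points of $Z$, so truth at points of $Z$ is computed in $Z$. An odd $z\in Z$ satisfies $\delta$ iff $z=\max Z$; an even $z\in Z$ satisfies $\delta$ iff $z=\min Z$. Since $v\models q$, the second conjunct of $\eta$ gives $v\models\lozenge r$. So some point of $Z$ satisfies $r$, and hence some point of $Z$ satisfies $\delta$.

Suppose that an odd $M\in Z$ satisfies $\delta$. Then $M=\max Z$, and every other odd element of $Z$ sees $M$ and satisfies $r$. So all $q$-points of $Z$ are even. But $v$ is a $q$-point, and by $\eta$ every $q$-point of $Z$ sees a $q$-point. Since even numbers see only smaller numbers, this gives an infinite descending sequence in $\omega$, a contradiction.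

So $\delta$ holds in $Z$ at exactly one point, $\mu=\min Z$, and $\mu$ is even. Every other even element of $Z$ sees $\mu$ and satisfies $r$, while $\mu$ does not. An odd element of $Z$ does not satisfy $\delta$, and it sees only larger elements, hence not $\mu$; so it satisfies $q$. The last claim holds because $q\to\lozenge q\wedge\lozenge r$ is true throughout $Z$ and odd points see only larger points.
\end{proof}

\subsection{No top, and no endless descent}

We now state the two facts from the beginning of this section under the premise $\eta$. Formula $(\alpha)$ says that descent stops, and $(\beta)$ says that there is no top: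
\begin{align*}
(\alpha)\quad & \eta\wedge\lozenge(r\wedge p)\to\blacklozenge\bigl(r\wedge p\wedge\neg\lozenge(r\wedge p)\bigr),\\
(\beta)\quad & \eta\wedge\lozenge(r\wedge p)\to\lozenge\bigl(r\wedge\lozenge(r\wedge p)\bigr).
\end{align*}
The conclusion of $(\alpha)$ has $\blacklozenge$ and not $\lozenge$, because an odd number does not see the smaller elements of a set of even numbers. For instance, let $p$ be true in $W$ exactly at $2$ and $4$. The only $p$-point that $3$ sees is $4$, which sees $2$.

\begin{lemma}\label{lem:valid}
$(\alpha)$ and $(\beta)$ belong to $\mathrm{Log}(\mathcal F)$.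
\end{lemma}

\begin{proof}
Let $\eta\wedge\lozenge(r\wedge p)$ be true at $v$ in $Y\in\mathcal F$ under some valuation, and let $Z$ be as in Lemma~\ref{lem:shape}.

$(\alpha)$ The set $A$ of points of $Z$ satisfying $r\wedge p$ is nonempty. Its minimum $e$ is even, so in $Y$ it sees only smaller numbers, all in $Z$ and none in $A$. Thus $r\wedge p\wedge\neg\lozenge(r\wedge p)$ holds at $e$, and $e$ is reachable from $v$, hence in at most two steps.

$(\beta)$ Let $v$ see $e$ with $e\models r\wedge p$. Then $e$ is even and $e>v$, as $v$ is odd. By Lemma~\ref{lem:shape} the odd elements of $Z$ are unbounded. Choose an odd $x\in Z$ with $x>e$, and then an even $e'\in Z$ with $e'>x$ and $e'\models r$. Since $v$ is odd and $v<e'$, we have $v\,R\,e'$. Since $e'$ is even and $e'>e$, we have $e'\,R\,e$. So $v\models\lozenge(r\wedge\lozenge(r\wedge p))$.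
\end{proof}

\begin{lemma}\label{lem:finite}
If a finite frame $G$ validates $(\alpha)$ and $(\beta)$, then $G$ validates $\neg\eta$.
\end{lemma}

\begin{proof}
We do not assume that $G$ is $2$-transitive. Let $R$ be the relation of $G$. Suppose that $\eta$ is true at a point $w$ of $G$, and let $E$ be the set of points that $w$ sees and that satisfy $r$. Both $q$ and $q\to\lozenge q\wedge\lozenge r$ are true at $w$ itself, so there is some $e_0\in E$. Given $e_k\in E$, let $p$ be true exactly at $e_k$. Then $w\models\eta\wedge\lozenge(r\wedge p)$, and $(\beta)$ yields $e_{k+1}\in E$ with $e_{k+1}\,R\,e_k$. So there is an infinite sequence $e_0,e_1,e_2,\dots$ in $E$ with $e_{k+1}\,R\,e_k$ for all $k$.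

As $G$ is finite, $e_a=e_b$ for some $a<b$. Put $C=\{e_a,\dots,e_{b-1}\}$. Every element of $C$ sees an element of $C$: $e_{k+1}\,R\,e_k$ for $a\le k<b-1$, and $e_a=e_b\,R\,e_{b-1}$. Let $p$ be true exactly on $C$. Then $r\wedge p$ is true exactly on $C$, and $w\models\eta\wedge\lozenge(r\wedge p)$, but no point of $G$ satisfies $r\wedge p\wedge\neg\lozenge(r\wedge p)$. This contradicts $(\alpha)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:neg}]
The class $\mathcal F$ is closed under subframes, and its members are $m$-transitive for all $m\ge2$ by Lemma~\ref{lem:two}. Let $L_0=\mathbf K+(\alpha)+(\beta)$. By Lemma~\ref{lem:valid}, and since $W\in\mathcal F$, we have $L_0\subseteq\mathrm{Log}(\mathcal F)\subseteq\mathrm{Log}(W)$. Let $\Lambda$ be a logic with $L_0\subseteq\Lambda\subseteq\mathrm{Log}(W)$. Then $\neg\eta\notin\Lambda$ by Lemma~\ref{lem:sat}. Every finite frame that validates $\Lambda$ validates $(\alpha)$ and $(\beta)$, so by Lemma~\ref{lem:finite} it validates $\neg\eta$. Hence $\Lambda$ lacks the FMP, and this is witnessed by the variable-free formula $\neg\eta$. In particular this applies to $\Lambda=\mathrm{Log}(\mathcal F)$.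
\end{proof}

By Lemma~\ref{lem:two}, one may add the axiom $\lozenge^3p\to\blacklozenge p$ to $L_0$ without leaving $\mathrm{Log}(\mathcal F)$; then all frames that validate $L_0$ are $2$-transitive.

\section{The case $m=1$}\label{sec:pos}

\subsection{Reduction to colored frames}

Throughout this section $(X,R)$ is a frame with $R^2\subseteq R\cup R^0$. Write $x\le y$ if $x=y$ or $x\,R\,y$. This is a preorder: if $x\,R\,y\,R\,z$, then $x\,R\,z$ or $x=z$. Put ${\uparrow}x=\{y:x\le y\}$ and $\mathrm{cl}(x)=\{y:x\le y\le x\}$, the \emph{cluster} of $x$. By definition,
\begin{equation}\label{eq:see}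
x\le y\ \text{ and }\ x\ne y\quad\text{imply}\quad x\,R\,y .
\end{equation}
The assumption of $1$-transitivity will be used only in this form: there is a preorder $\le$ that contains $R$ and satisfies \eqref{eq:see}. The frame $W$ of Section~\ref{sec:neg} has no such preorder: from $3\,R\,4\,R\,2$ we would get $3\le2$, but $3$ does not see $2$.

\begin{proposition}\label{prop:main}
Let $t\colon X\to\Gamma$ be a map to a finite set of ``colors''. There are $Y\subseteq X$ and a map $f$ from $Y$ to a finite set such that
\begin{enumerate}
\item[(C)] \emph{(cover)} for every $x\in X$ there is $y\in Y$ with $x\le y$ and $t(y)=t(x)$;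
\item[(W)] \emph{(witness)} if $y\in Y$ and $y\,R\,x$, then there is $y'\in Y$ with $y\,R\,y'$ and $t(y')=t(x)$;
\item[(Q)] \emph{(quotient)} if $y,y'\in Y$ and $f(y)=f(y')$, then $t(y)=t(y')$ and $f[R(y)\cap Y]=f[R(y')\cap Y]$.
\end{enumerate}
\end{proposition}

Here (C) and (W) describe the selection and (Q) describes the collapse. We first show that the proposition is what we need.

\begin{proof}[Proof of Theorem~\ref{thm:pos} from Proposition~\ref{prop:main}]
Let $\varphi\notin\mathrm{Log}(\mathcal F)$. Then $\neg\varphi$ is true at some $x_0$ in a model on some $(X,R)\in\mathcal F$. Let $\Sigma$ be the finite set of subformulas of $\neg\varphi$, let $\Gamma$ be the set of all subsets of $\Sigma$, let $t(x)=\{\psi\in\Sigma:x\models\psi\}$, and take $Y,f$ from Proposition~\ref{prop:main}. By (C) there is $y_0\in Y$ with $t(y_0)=t(x_0)\ni\neg\varphi$. In particular $Y\ne\varnothing$, so $(Y,R_Y)\in\mathcal F$; this is where closure under subframes is used.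

Restrict the valuation to $Y$. We claim that each $\psi\in\Sigma$ is true at $y\in Y$ in $Y$ iff it is true at $y$ in $X$. This is by induction on $\psi$, and only $\psi=\lozenge\chi$ needs an argument. If $\lozenge\chi$ is true at $y$ in $Y$, then some $y'\in R(y)\cap Y$ satisfies $\chi$ in $Y$, hence in $X$, so $\lozenge\chi$ is true at $y$ in $X$. If $\lozenge\chi$ is true at $y$ in $X$, there is $x$ with $y\,R\,x$ and $\chi\in t(x)$. By (W) there is $y'\in Y$ with $y\,R\,y'$ and $\chi\in t(y')$, and by the induction hypothesis $\chi$ is true at $y'$ in $Y$. Hence $\neg\varphi$ is true at $y_0$ in $Y$.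

Let $G=f[Y]$, a finite set, and put $g\,S\,h$ iff $y\,R\,y'$ for some $y,y'\in Y$ with $f(y)=g$ and $f(y')=h$. The map $f$ is a p-morphism of $(Y,R_Y)$ onto $(G,S)$. The first condition holds by definition of $S$. For the second, let $f(y)\,S\,h$. Then $h\in f[R(\bar y)\cap Y]$ for some $\bar y\in Y$ with $f(\bar y)=f(y)$, and this set equals $f[R(y)\cap Y]$ by (Q). Since $f(y)=f(y')$ implies $t(y)=t(y')$, we may call a variable of $\varphi$ true at $f(y)$ iff it belongs to $t(y)$. Then $\neg\varphi$ is true at $f(y_0)$. Finally, $(G,S)$ validates $\mathrm{Log}(\mathcal F)$, as it is a p-morphic image of $(Y,R_Y)\in\mathcal F$.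
\end{proof}

Note that $(G,S)$ need not belong to $\mathcal F$; it only validates the logic of $\mathcal F$.

\subsection{Three small cases}

\begin{example}\label{ex:up}
$(\omega,<)$ with one color. By (W) and (C) the set $Y$ must be infinite. We may take $Y=\omega$ and $f$ constant; the quotient is one reflexive point.
\end{example}

\begin{example}\label{ex:down}
$(\omega,>)$ with one color; here a point sees the smaller numbers, so the preorder of this section is the reverse of the usual order. Now $Y=\omega$ is impossible. By (Q), $f(0)$ differs from all other values, since only $R(0)$ is empty. Inductively, if $f(0),\dots,f(k-1)$ are each taken only once, then $k$ is the only point outside $\{0,\dots,k-1\}$ all of whose seen values are among these, so by (Q) $f(k)$ is taken only once as well. Thus $f$ would have infinite range. But $Y=\{0\}$ works. The obstacle to collapsing $\omega$ is that $0$ does not see its own color although all other points do, and the remedy is to retreat to $0$.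
\end{example}

\begin{example}\label{ex:cluster}
$(\omega,\ne)$, which is one cluster, with color $a$ at $0$ and $b$ elsewhere. Again $0$ does not see its own color. This time we cannot retreat to $0$ alone: by (C) both colors must be kept, and $0$ and the points of color $b$ see each other. But no retreat is needed: $Y=\omega$ and $f=t$ work, since $f[R(0)]=\{b\}$ and $f[R(n)]=\{a,b\}$ for $n\ge1$.
\end{example}

The examples suggest the following plan. Points that do not see their own color are the only obstacle to collapsing points by color. Where there are none, keep everything, as in Example~\ref{ex:up}. Where there is one, retreat into its cluster, as in Examples~\ref{ex:down} and~\ref{ex:cluster}. With many colors, different parts of the frame look different, and we first have to move to places where what lies above no longer changes.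

\subsection{Tight and lonely points}

For $x\in X$ let $T(x)=t[{\uparrow}x]$ be the set of colors found above $x$. If $x\le y$, then $T(y)\subseteq T(x)$. Call $x$ \emph{tight} if $T(z)=T(x)$ for all $z\ge x$ with $t(z)=t(x)$: one cannot climb from $x$ to a point of the same color with fewer colors above it. For a tight $x$ let
\[
C(x)=\{z:\ z\text{ is tight},\ x\le z,\ T(z)=T(x)\}.
\]
Clearly $x\in C(x)$, and $C(z)=C(x)\cap{\uparrow}z$ whenever $z\in C(x)$.

\begin{lemma}\label{lem:tight}
\begin{enumerate}
\item[(a)] For every $x\in X$ there is a tight $z\ge x$ with $t(z)=t(x)$.
\item[(b)] If $x$ is tight, $z\ge x$ and $t(z)=t(x)$, then $z\in C(x)$.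
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Among all $z\ge x$ with $t(z)=t(x)$ choose one with $|T(z)|$ minimal. If $u\ge z$ and $t(u)=t(z)$, then $T(u)\subseteq T(z)$, and $u$ is among the candidates, so $T(u)=T(z)$.

(b) $T(z)=T(x)$ as $x$ is tight. If $u\ge z$ and $t(u)=t(z)$, then $u\ge x$ and $t(u)=t(x)$, so $T(u)=T(x)=T(z)$. Thus $z$ is tight.
\end{proof}

Call a tight point $x$ \emph{lonely} if it does not see its own color, that is, $t(x)\notin t[R(x)]$. By \eqref{eq:see},
\begin{equation}\label{eq:lonely}
\text{if $x$ is lonely, $z\ge x$ and $t(z)=t(x)$, then $z=x$.}
\end{equation}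

\subsection{The construction}

We select points level by level, where the level of a point $x$ is the number $|T(x)|$. Let $M_n$ be the set of tight points $x$ with $|T(x)|=n$, for $1\le n\le|\Gamma|$. These sets are disjoint, and if $x\in M_n$, then $C(x)\subseteq M_n$. We define $Y_n\subseteq M_n$ and $f$ on $Y_n$, with finite range, by recursion on $n$. Suppose that $Y_k$ and $f$ on $Y_k$ are defined for $k<n$, and let $Y_{<n}=\bigcup_{k<n}Y_k$. For $x\in M_n$ put
\begin{align*}
D(x)&=f[\,Y_{<n}\cap{\uparrow}x\,],\\
K(x)&=t[C(x)],\\
S(x)&=\{t(z):\ z\in C(x)\text{ and $z$ is lonely}\}.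
\end{align*}
So $D$ records what is above $x$ at the levels already treated, $K$ the colors at the level of $x$, and $S$ the colors that may cause trouble. There are finitely many possible values, and for $z\in C(x)$ we have $D(z)\subseteq D(x)$, $K(z)\subseteq K(x)$ and $S(z)\subseteq S(x)$. Call $x\in M_n$ \emph{stable} if $D(z)=D(x)$ and $K(z)=K(x)$ for all $z\in C(x)$. If $x$ is stable, then so is every $z\in C(x)$, because $C(z)\subseteq C(x)$. Let
\[
Y_n=\{x\in M_n:\ x\text{ is stable, and } S(x)=\varnothing\text{ or }C(x)\subseteq\mathrm{cl}(x)\},
\]
\[
f(x)=(n,\,t(x),\,D(x),\,K(x),\,S(x))\qquad\text{for }x\in Y_n .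
\]
Finally, let $Y=\bigcup_nY_n$. The range of $f$ is finite.

In Example~\ref{ex:down} all points are tight and stable, and $S(x)$ always consists of the one color, because $0\in C(x)$ is lonely. The condition $C(x)\subseteq\mathrm{cl}(x)$ leaves only $Y=\{0\}$. In Examples~\ref{ex:up} and~\ref{ex:cluster} the construction keeps all points.

\begin{lemma}\label{lem:closed}
If $y\in Y_n$, then $C(y)\subseteq Y_n$, and $D$, $K$, $S$ are constant on $C(y)$.
\end{lemma}

\begin{proof}
Let $z\in C(y)$. Then $z$ is stable with $D(z)=D(y)$ and $K(z)=K(y)$. If $S(y)=\varnothing$, then $S(z)=\varnothing$. Otherwise $C(y)\subseteq\mathrm{cl}(y)$. Then $z\in\mathrm{cl}(y)$, so every element of $C(y)$ is above $z$. Hence $C(z)=C(y)$ and $S(z)=S(y)$, and $C(z)\subseteq\mathrm{cl}(y)=\mathrm{cl}(z)$. In both cases $z\in Y_n$.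
\end{proof}

\subsection{Cover and witness}

At most two climbs are needed to get from a tight point to $Y$: to a stable point, and then, if there are lonely points ahead, into the cluster of one of them. Each time we must recover the color with which we started. The first time this is possible because $T$ does not change on $C(x)$; the second time because $K$ does not.

\begin{lemma}\label{lem:cover}
Condition \emph{(C)} holds.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:tight}(a) it suffices to consider a tight $x$, say $x\in M_n$.

\emph{Reaching a stable point.} Choose $z\in C(x)$ with $|D(z)|+|K(z)|$ minimal. For $u\in C(z)$ we have $u\in C(x)$, $D(u)\subseteq D(z)$ and $K(u)\subseteq K(z)$, so equality holds in both by minimality. Hence $z$ is stable. Since $t(x)\in T(x)=T(z)$, there is $x'\ge z$ with $t(x')=t(x)$. By Lemma~\ref{lem:tight}(b), $x'\in C(x)$. As $x'\ge z$, this gives $x'\in C(z)$, so $x'$ is stable.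

\emph{Reaching $Y_n$.} If $S(x')=\varnothing$, then $y=x'$ is in $Y_n$, as required. Otherwise there is a lonely $z'\in C(x')$. We show $C(z')\subseteq\mathrm{cl}(z')$. Let $u\in C(z')$. By stability of $x'$ we have $t(z')\in K(x')=K(u)$, so there is $u'\in C(u)$ with $t(u')=t(z')$. Then $u'\ge u\ge z'$, and $u'=z'$ by \eqref{eq:lonely}. So $z'\le u\le z'$.

Since $t(x')\in K(x')=K(z')$, there is $y\in C(z')$ with $t(y)=t(x')=t(x)$. It is stable, it lies in $\mathrm{cl}(z')$, and $C(y)\subseteq C(z')\subseteq\mathrm{cl}(z')=\mathrm{cl}(y)$. So $y\in Y_n$, and $y\ge z'\ge x'\ge x$.
\end{proof}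

\begin{lemma}\label{lem:witness}
Condition \emph{(W)} holds.
\end{lemma}

\begin{proof}
Let $y\in Y$ and $y\,R\,x$. If $t(x)=t(y)$, then $x\in C(y)$ by Lemma~\ref{lem:tight}(b). So $x\in Y$ by Lemma~\ref{lem:closed}, and $x$ itself is the required witness. If $t(x)\ne t(y)$, then (C) gives $y'\in Y$ with $y'\ge x\ge y$ and $t(y')=t(x)$. The colors show that $y'\ne y$, so $y\,R\,y'$ by \eqref{eq:see}.
\end{proof}

\subsection{The quotient}

A point $y\in Y_n$ sees the values in $D(y)$ and, at its own level, all colors of $K(y)$, with one possible exception: its own color, if $y$ is lonely. The condition in the definition of $Y_n$ ensures that $f(y)$ records whether $y$ is lonely.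

\begin{lemma}\label{lem:quot}
Let $y\in Y_n$ and write $D,K,S$ for $D(y),K(y),S(y)$. Put $K'=K\setminus\{t(y)\}$ if $t(y)\in S$, and $K'=K$ otherwise. Then
\[
f[R(y)\cap Y]=D\cup\{(n,\sigma,D,K,S):\ \sigma\in K'\}.
\]
In particular, condition \emph{(Q)} holds.
\end{lemma}

\begin{proof}
Let $z\in Y$ and $y\,R\,z$. Then $T(z)\subseteq T(y)$, so $|T(z)|\le n$. We treat the cases $|T(z)|<n$ and $|T(z)|=n$ separately.

\emph{Levels below $n$.} Since $y\notin Y_{<n}$, \eqref{eq:see} gives $R(y)\cap Y_{<n}={\uparrow}y\cap Y_{<n}$, and the $f$-image of this set is $D$.

\emph{Level $n$.} If $|T(z)|=n$, then $T(z)=T(y)$, so $z\in C(y)$. Conversely, $C(y)\subseteq Y_n$ by Lemma~\ref{lem:closed}. So the points to be considered are those of $R(y)\cap C(y)$. By the same lemma, the $f$-value of such a point $z$ is $(n,t(z),D,K,S)$. It remains to find the colors in $R(y)\cap C(y)$. They all belong to $K=t[C(y)]$. If $\sigma\in K$ and $\sigma\ne t(y)$, then some $z\in C(y)$ has color $\sigma$; as $z\ne y$, we have $y\,R\,z$, so $\sigma$ occurs. Now let $\sigma=t(y)$. If $y$ is lonely, then $\sigma$ does not occur. If $y$ is not lonely, then $y$ sees some $z$ with $t(z)=t(y)$, and $z\in C(y)$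 by Lemma~\ref{lem:tight}(b), so $\sigma$ occurs.

\emph{Loneliness can be read off from $f(y)$}: we claim that $y$ is lonely iff $t(y)\in S$. If $y$ is lonely, then $t(y)\in S$ because $y\in C(y)$. Conversely, let $t(y)\in S$, so that some lonely $z\in C(y)$ has color $t(y)$. As $S\ne\varnothing$, the definition of $Y_n$ gives $C(y)\subseteq\mathrm{cl}(y)$. So $z\le y$, and $y=z$ by \eqref{eq:lonely}. This proves the claim and the displayed formula.

The right-hand side of the formula depends only on $f(y)=(n,t(y),D,K,S)$, and $t(y)$ is a component of $f(y)$. This is (Q).
\end{proof}

Lemmas~\ref{lem:cover}, \ref{lem:witness} and~\ref{lem:quot} prove Proposition~\ref{prop:main}, and with it Theorem~\ref{thm:pos}.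

Example~\ref{ex:down} shows why the condition in the definition of $Y_n$ is needed. There all points are stable, and $1$ is not lonely but lies below a lonely point of its own color outside its cluster; if $1$ were kept, it would receive the same value of $f$ as $0$, and (Q) would fail.

\begin{thebibliography}{9}
\bibitem{BGJ} G. Bezhanishvili, S. Ghilardi, M. Jibladze, \emph{An algebraic approach to subframe logics. Modal case}, Notre Dame J. Formal Logic \textbf{52} (2011).
\bibitem{KS} Andrey Kudinov, Ilya Shapirovsky, \emph{Two types of filtrations for $\mathrm{wK4}$ and its relatives}, arXiv:2401.00457 (2024).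
\end{thebibliography}

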